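\title{Biased polynomials over prime fields are bounded sums of products}

\begin{abstract}
Let $p$ be a prime, $d\ge1$ and $\delta>0$. We prove that every polynomial $f:\mathbb F_p^n\to\mathbb F_p$ of degree at most $d$ and bias at least $\delta$ is a polynomial of weighted degree at most $d$ in a bounded number of polynomials of degree at most $d-1$, with a bound independent of $n$. Consequently $f=\sum_{i=1}^C G_iH_i+Q$ with $C$ bounded, $G_i,H_i$ nonconstant, $\deg G_i+\deg H_i\le d$ and $\deg Q\le d-1$. The case $p=2$, $d=6$ answers a question of Hatami affirmatively. The only deep input is the Tao--Ziegler inverse theorem for the Gowers norms. The bound is not explicit, because the proof uses an ultrafilter.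
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and $\omega=e^{2\pi i/p}$. The \emph{bias} of a function $f:\mathbb F_p^n\to\mathbb F_p$ is
\[
\operatorname{bias}(f)=\Bigl|\mathbb E_{x\in\mathbb F_p^n}\,\omega^{f(x)}\Bigr| .
\]
It vanishes when $f$ takes all values equally often, and for $p=2$ it equals $|\Pr[f=0]-\Pr[f=1]|$. Polynomials are regarded as functions: every $f$ is given by a unique polynomial in which each variable has exponent at most $p-1$ (the multilinear representation when $p=2$), and $\deg f$ is the total degree of that polynomial.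

What can make a polynomial of low degree biased? A nonconstant polynomial of degree $1$ takes every value equally often, so in degree $1$ only constants are biased. In degree $2$ products appear. Over $\mathbb F_2$ the product $x_1x_2$ has bias $1/2$, and
\[
q_m=x_1x_2+x_3x_4+\dots+x_{2m-1}x_{2m}
\]
has bias $2^{-m}$, because its $m$ summands are independent. The natural guess is that this is the whole story in every degree: up to terms of lower degree, a biased polynomial of degree $d$ should be a sum of boundedly many products whose factors share the degree $d$ between them.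

Two known results point in this direction. First, by Green--Tao for $d<p$ and Kaufman--Lovett in general, a polynomial $f$ of degree $d$ and bias $\delta$ can be written as $f=\Gamma(P_1,\dots,P_c)$ for some function $\Gamma:\mathbb F_p^c\to\mathbb F_p$, with $\deg P_i\le d-1$ and $c$ bounded in terms of $\delta,d,p$. Second, when $d<p+4$, such an $f$ can be written as
\begin{equation}\label{eq:decomp}
f=\sum_{i=1}^{C}G_iH_i+Q,\qquad G_i,H_i\text{ nonconstant},\quad \deg G_i+\deg H_i\le d,\quad \deg Q\le d-1,
\end{equation}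
with $C$ bounded in terms of $\delta,d,p$. The first statement does not give the second by expanding $\Gamma$ into monomials, since a monomial in the $P_i$ may have smaller degree than its factors suggest: over $\mathbb F_2$, the quadratics $P_1=x_1x_2$ and $P_2=x_1x_3$ have the cubic product $x_1x_2x_3$. Here one repairs the defect by passing to the finer list $x_1,x_2,x_3$; the issue is whether a bounded refinement always suffices. For $p=2$ the range $d<p+4$ ends at $d=5$, and the following problem is posed in \cite{Hatami}.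

\medskip
\noindent\textbf{Problem.} \emph{Is there, for every $\delta>0$, a constant $C(\delta)$ such that for every $n$, every polynomial $f:\mathbb F_2^n\to\mathbb F_2$ of degree $6$ with $\operatorname{bias}(f)\ge\delta$ has a decomposition \eqref{eq:decomp} with $d=6$ and $C\le C(\delta)$?}
\medskip

The answer is yes, and the same holds for every prime and every degree. We prove that the polynomials $P_i$ can be chosen so that $\Gamma$ respects degrees.

\begin{theorem}\label{thm:main}
For every prime $p$, $d\ge1$ and $\delta>0$ there is $r_0=r_0(p,d,\delta)$ such that for all $n$, every polynomial $f:\mathbb F_p^n\to\mathbb F_p$ of degree at most $d$ with $\operatorname{bias}(f)\ge\delta$ can be written as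
\[
f=\sum_\alpha\gamma_\alpha X_1^{\alpha_1}\cdots X_r^{\alpha_r},\qquad r\le r_0,\quad \gamma_\alpha\in\mathbb F_p,\quad 0\le\alpha_i\le p-1,
\]
with polynomials $X_i:\mathbb F_p^n\to\mathbb F_p$ and integers $1\le w_i\le d-1$ such that $\deg X_i\le w_i$, where the sum runs only over those $\alpha$ with $\sum_i\alpha_iw_i\le d$.
\end{theorem}

\begin{corollary}\label{cor:products}
Under the hypotheses of Theorem~\ref{thm:main}, $f$ has a decomposition \eqref{eq:decomp} with $C\le p^{r_0}$. In particular, taking $p=2$ and $d=6$, the Problem has an affirmative answer.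
\end{corollary}

\begin{proof}
The sum in Theorem~\ref{thm:main} has at most $p^r$ terms $\gamma_\alpha X^\alpha$. A term with $\sum_i\alpha_i\le1$ has degree at most $d-1$ and goes into $Q$. If $\sum_i\alpha_i\ge2$, pick $i$ with $\alpha_i\ge1$ and write $\gamma_\alpha X^\alpha=(\gamma_\alpha X_i)\cdot X^{\alpha-\mathbf e_i}$, where $\mathbf e_i$ is the $i$-th unit vector. The factors have degrees at most $w_i$ and $d-w_i$, and both bounds lie in $[1,d-1]$. If both factors are nonconstant, this is a term $G_jH_j$. If one of them is constant, the product has degree at most $d-1$ and goes into $Q$.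
\end{proof}

A decomposition \eqref{eq:decomp} does not force $f$ itself to be biased, since $Q$ is arbitrary. Up to that ambiguity there is a converse, which is not needed for the answer.

\begin{theorem}\label{thm:converse}
If $f:\mathbb F_p^n\to\mathbb F_p$ has a decomposition \eqref{eq:decomp}, then $\operatorname{bias}(f-Q')\ge p^{-C}$ for some polynomial $Q'$ of degree at most $d-1$.
\end{theorem}

\begin{proof}
Let $F=f-Q=\sum_{i\le C}G_iH_i$. For $a,b\in\mathbb F_p$, summing first over $t$ gives $\omega^{ab}=\frac1p\sum_{s,t\in\mathbb F_p}\omega^{-st}\omega^{sa+tb}$. Hence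
\[
\omega^F=p^{-C}\sum_{s,t\in\mathbb F_p^C}\omega^{-s\cdot t}\,\omega^{s\cdot G+t\cdot H},\qquad s\cdot G=\sum_is_iG_i,\quad t\cdot H=\sum_it_iH_i .
\]
Multiplying by $\omega^{-F}$ and averaging over $x$ gives $1\le p^{-C}\sum_{s,t}\operatorname{bias}(F-s\cdot G-t\cdot H)$. There are $p^{2C}$ terms, so one of them is at least $p^{-C}$. Take $Q'=Q+s\cdot G+t\cdot H$ for that pair $(s,t)$. As $G_i,H_i$ are nonconstant and $\deg G_i+\deg H_i\le d$, each of them has degree at most $d-1$, so $\deg Q'\le d-1$.
\end{proof}

\begin{remark}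
Applying Corollary~\ref{cor:products} to $f-Q'$, we see that a polynomial $f$ of degree at most $d$ has a decomposition \eqref{eq:decomp} with boundedly many products exactly when $\operatorname{bias}(f-Q')$ is bounded below for some $Q'$ of degree at most $d-1$. The number of products must depend on the bias: since $xy+ax+by=(x+b)(y+a)+ab$ over $\mathbb F_2$, we have $\operatorname{bias}(q_m-Q')=2^{-m}$ for every $Q'$ of degree at most $1$, so by Theorem~\ref{thm:converse} every decomposition of $q_m$ with $d=2$ has $C\ge m$.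
\end{remark}

\subsection*{Plan of the proof}
If Theorem~\ref{thm:main} fails, there is a sequence of counterexamples $f_n$ of growing complexity. We proceed in four steps.
\begin{enumerate}
\item Along an ultrafilter, $f_n=\Gamma\circ\pi_n$, where $\pi_n$ maps to a fixed finite abelian $p$-group $A$ with a filtration. The map $\pi_n$ records the values of finitely many polynomials with values in $\mathbb R/\mathbb Z$, chosen so that $\pi_n$ is equidistributed on points and on cubes (Section~\ref{sec:factors}; the construction is in Section~\ref{sec:construction}).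
\item Because all cubes of $A$ are attained, the degree bound on $f_n$ passes to a degree bound on $\Gamma$ (Lemma~\ref{lem:cubes} and Corollary~\ref{cor:transfer}).
\item The group $A$ has $\mathbb F_p$-valued coordinates $\xi_i$ with weights $w_i$ in which the $\mathbb F_p$-valued functions of degree at most $d$ are exactly the polynomials of weighted degree at most $d$ (Lemma~\ref{lem:coords}).
\item The bias rules out coordinates of weight $d$ (Section~\ref{sec:main}). This is the only place where the bias of $f$ is used.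
\end{enumerate}

\section{An example: functions of the Hamming weight modulo 8}\label{sec:example}

All four steps are visible in one family. Let $p=2$ and $n\ge7$, let $|y|\in\{0,1\}$ be the integer lift of $y\in\mathbb F_2$, let $N(x)=|x_1|+\dots+|x_n|\in\mathbb Z$ be the Hamming weight, and let $S_k$ be the $k$-th elementary symmetric polynomial, which has degree exactly $k$ for $k\le n$. If $N=\sum_j\nu_j2^j$ in binary, then in $\mathbb F_2[z]$
\[
\sum_kS_k(x)z^k=\prod_i(1+x_iz)=(1+z)^{N(x)}=\prod_j\bigl(1+z^{2^j}\bigr)^{\nu_j(x)} .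
\]
Comparing coefficients, $S_1,S_2,S_4$ are the three lowest binary digits of $N$, and $S_{a+2b+4c}=S_1^aS_2^bS_4^c$ for $a,b,c\in\{0,1\}$.

Put $A=\mathbb Z/8$ and $\pi(x)=N(x)\bmod 8$, and consider $f=\Gamma\circ\pi$ with $\Gamma:A\to\mathbb F_2$. Writing $\Gamma$ as a multilinear polynomial in the three digits gives $f=\sum_{k=0}^7\gamma_kS_k$. Thus $\deg f$ is the weighted degree of $\Gamma$ when the digits get the weights $1,2,4$: no degree is lost. Moreover $\pi$ is equidistributed, since $\mathbb E_x\,e^{2\pi ijN(x)/8}=\bigl(\frac{1+e^{2\pi ij/8}}2\bigr)^n\to0$ for $j\not\equiv0\pmod 8$; so $\operatorname{bias}(f)\to|\mathbb E_{a\in A}(-1)^{\Gamma(a)}|$ as $n\to\infty$.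

Take $d=4$. Then $f=\gamma_4S_4+(\text{a function of }S_1,S_2)$. If $\gamma_4=1$, then $\Gamma(a+4)=\Gamma(a)+1$ for all $a$, the average of $(-1)^\Gamma$ equals its own negative, and the bias tends to $0$. So for large $n$ a bias of at least $\delta$ forces $\gamma_4=0$, and $f$ is a polynomial in $S_1,S_2$, as Theorem~\ref{thm:main} predicts. Take $d=6$. No digit has weight $6$, and $f=\gamma_6S_2S_4+Q$ with $\deg Q\le5$. For instance $S_6=S_2S_4$, whose bias tends to $1/2$, is a single product of degrees $2+4$.

Two features of this example drive the general proof. Write $\partial_hF(x)=F(x+h)-F(x)$.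

\emph{The group $\mathbb Z/8$ is seen by a polynomial with values in $\mathbb R/\mathbb Z$.} On $\mathbb F_2$ we have $\partial_1|y|=1-2|y|$, hence $\partial_1^m|y|=(-2)^{m-1}(1-2|y|)$. Therefore every $m$-fold derivative of $N$ is divisible by $2^{m-1}$, and all fourfold derivatives of $P=N/8\bmod1$ vanish: $P$ is a ``cubic'', $2P$ a ``quadratic'', and $4P=S_1/2$ is linear. Equivalently, the $m$-fold derivatives of $\pi$ lie in $A_m=2^{m-1}A$, so $A$ carries the filtration $A_1=A$, $A_2=2A$, $A_3=4A$, $A_4=0$. The quartic $S_4$ is a function of the cubic $P$.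

\emph{The weights $1,2,4$ are not the filtration degrees $1,2,3$.} The element $4$ lies in $A_3$, which suggests that $\partial_4$ lowers degrees by $3$. But on $\mathbb F_2$-valued functions on $A$ we have $1+\partial_4=(1+\partial_2)^2=1+\partial_2^2$, so $\partial_4=\partial_2^2$ lowers degrees by $2+2=4$. Section~\ref{sec:filtered} corrects the filtration for this effect.

\section{Polynomials with values in the circle and Gowers norms}\label{sec:prelim}

\subsection{Derivatives and degree}
Let $\mathbb T=\mathbb R/\mathbb Z$, $e(t)=e^{2\pi it}$, and $\mathbb T[p^D]=p^{-D}\mathbb Z/\mathbb Z$. For $y\in\mathbb F_p$ let $|y|\in\{0,\dots,p-1\}$ be its lift and $y/p=|y|/p\bmod1$; the map $y\mapsto y/p$ is an injective homomorphism $\mathbb F_p\to\mathbb T$. The letter $V$ denotes a finite-dimensional $\mathbb F_p$-space, and $[m]=\{1,\dots,m\}$.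

For a function $F$ between abelian groups, $\partial_hF(x)=F(x+h)-F(x)$. These operators commute, and $1+\partial_h$ is translation by $h$. For $h=(h_1,\dots,h_m)$ and $S,T\subseteq[m]$ put $h_S=\sum_{s\in S}h_s$ and $\partial_h^T=\prod_{t\in T}\partial_{h_t}$. Expanding $\prod_{s\in S}(1+\partial_{h_s})$ and $\prod_{t\in[m]}((1+\partial_{h_t})-1)$ gives
\begin{equation}\label{eq:taylor}
F(x+h_S)=\sum_{T\subseteq S}\partial_h^TF(x),\qquad \partial_h^{[m]}F(x)=\sum_{S\subseteq[m]}(-1)^{m-|S|}F(x+h_S).
\end{equation}
The family $(x+h_S)_{S\subseteq[m]}$ is an \emph{$m$-dimensional cube}. For $U\subseteq[m]$, the sum $\sum_{U\subseteq S\subseteq[m]}(-1)^{m-|S|}$ is $1$ if $U=[m]$ and $0$ otherwise. So for elements $\theta_T$ ($\emptyset\ne T\subseteq[m]$) of a commutative ring, expanding the products yields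
\begin{equation}\label{eq:cover}
\sum_{S\subseteq[m]}(-1)^{m-|S|}\prod_{\emptyset\ne T\subseteq S}(1+\theta_T)=\sum_{\mathcal T}\ \prod_{T\in\mathcal T}\theta_T ,
\end{equation}
where $\mathcal T$ ranges over the \emph{covers} of $[m]$, that is, the sets of nonempty subsets with union $[m]$. Every cover has $\sum_{T\in\mathcal T}|T|\ge m$.

Let $M$ be an abelian group and $D\ge0$. A function $F:V\to M$ has \emph{degree at most $D$} if $\partial_{h_1}\cdots\partial_{h_{D+1}}F=0$ for all $h_1,\dots,h_{D+1}\in V$. For any $\varphi:\mathbb F_p^\nu\to M$, expanding $\prod_k(1+\partial_{\mathbf e_k})^{|x_k|}$ gives the \emph{Newton expansion}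
\begin{equation}\label{eq:newton}
\varphi(x)=\sum_{\kappa\in\{0,\dots,p-1\}^\nu}\ \prod_k\binom{|x_k|}{\kappa_k}\,\partial^\kappa\varphi(0),\qquad \partial^\kappa=\prod_k\partial_{\mathbf e_k}^{\kappa_k},
\end{equation}
and we write $\|\kappa\|=\sum_k\kappa_k$. For $M=\mathbb F_p$ the new notion of degree agrees with the usual one. Indeed, $\partial_h$ lowers the usual degree by at least one; conversely, if all $(D+1)$-fold derivatives vanish, only $\|\kappa\|\le D$ contribute to \eqref{eq:newton}, and for $t\le p-1$ the residue of $\binom{|y|}{t}$ is the polynomial $y(y-1)\cdots(y-t+1)/t!$ of degree $t$. The function $f/p:V\to\mathbb T$ has the same degree as $f:V\to\mathbb F_p$.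

For $D\ge1$ let $\operatorname{Poly}_D(V)$ be the group of functions $P:V\to\mathbb T$ of degree at most $D$ \emph{with $P(0)=0$}, and put $\operatorname{Poly}_D(V)=0$ for $D\le0$. Elements of $\operatorname{Poly}_1(V)$ are homomorphisms, as $\partial_x\partial_yP(0)=0$; they are the functions $\ell/p$ with $\ell$ a linear form. In the example, doubling lowered the degree by one. In general:

\begin{lemma}\label{lem:timesp}
$p^i\operatorname{Poly}_D(V)\subseteq\operatorname{Poly}_{D-i(p-1)}(V)$ for all $i\ge0$. In particular, elements of $\operatorname{Poly}_D(V)$ take values in $\mathbb T[p^D]$.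
\end{lemma}

\begin{proof}
It suffices to treat $i=1$. Since $ph=0$, we have $(1+\partial_h)^p=1$, that is,
\begin{equation}\label{eq:psi}
\partial_h^p=-p\,\partial_h\,\psi(\partial_h),\qquad \psi(z)=\sum_{i=1}^{p-1}\frac1p\binom pi z^{i-1}\in\mathbb Z[z],\quad \psi(0)=1 .
\end{equation}
On functions of degree at most $D$ the operator $\psi(\partial_h)-1$ is nilpotent, so $\psi(\partial_h)$ has an inverse that is a polynomial in $\partial_h$ and does not raise degrees. For $P\in\operatorname{Poly}_D(V)$ we get $\partial_h(pP)=-\psi(\partial_h)^{-1}\partial_h^pP$. If $D\ge p$, this has degree at most $D-p$ for all $h$, so $pP$ has degree at most $D-p+1$. If $D<p$, it vanishes, so $pP$ is constant and equal to $pP(0)=0$. The last claim is the case $i=D$, as $D-D(p-1)\le0$.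
\end{proof}

\subsection{Gowers norms}
For $F:V\to\mathbb C$ let $\Delta_hF(x)=F(x+h)\overline{F(x)}$, and for $k\ge1$ define $\|F\|_{U^k}^{2^k}=\mathbb E_{x,h_1,\dots,h_k}\Delta_{h_1}\cdots\Delta_{h_k}F(x)$. Then $\|F\|_{U^1}^2=|\mathbb EF|^2$ and $\|F\|_{U^{k+1}}^{2^{k+1}}=\mathbb E_h\|\Delta_hF\|_{U^k}^{2^k}$, so all these averages are nonnegative. The norms increase with $k$: by Cauchy--Schwarz, $\|F\|_{U^2}^4=\mathbb E_h|\mathbb E_x\Delta_hF|^2\ge|\mathbb E_{h,x}\Delta_hF|^2=\|F\|_{U^1}^4$, and inductively
\[
\|F\|_{U^{k+1}}^{2^{k+1}}\ge\mathbb E_h\|\Delta_hF\|_{U^{k-1}}^{2^k}\ge\bigl(\mathbb E_h\|\Delta_hF\|_{U^{k-1}}^{2^{k-1}}\bigr)^2=\|F\|_{U^k}^{2^{k+1}} .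
\]
For $g:V\to\mathbb T$ we have $\|e(g)\|_{U^k}^{2^k}=\mathbb E_{x,h}\,e(\partial_{h_1}\cdots\partial_{h_k}g(x))$. This is unchanged if $g$ is translated or if a function $Q$ of degree at most $k-1$ is added, so $\|e(g)\|_{U^k}\ge|\mathbb E\,e(g-Q)|$. The inverse theorem is a converse; it is the one deep result that we use.

\begin{theorem}[Tao--Ziegler \cite{TZ}]\label{thm:TZ}
For $s\ge1$ and $\eta>0$ there is $c=c(p,s,\eta)>0$ such that if $V$ is a finite-dimensional $\mathbb F_p$-space, $F:V\to\mathbb C$, $|F|\le1$ and $\|F\|_{U^{s+1}}\ge\eta$, then $|\mathbb E_xF(x)e(-Q(x))|\ge c$ for some $Q:V\to\mathbb T$ of degree at most $s$.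
\end{theorem}

\begin{remark}\label{rem:S4}
In Section~\ref{sec:example}, expand $(-1)^{\text{top digit of }a}=\sum_jc_je(ja/8)$ on $\mathbb Z/8$. Some $c_j$ is nonzero, and $\mathbb E\,e(S_4/2-jP)\to c_j$ by equidistribution. So $\|e(S_4/2)\|_{U^4}$ stays bounded away from $0$: the quartic $S_4$ is not uniform at its own degree, and its place in an equidistributed system has to be taken by a $\mathbb T$-valued cubic such as $P$.
\end{remark}

We shall need to bound averages over cubes with a \emph{fixed} base point.

\begin{lemma}\label{lem:CS}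
Let $k\ge1$, $g:V\to\mathbb T$, $x\in V$, and let $b_1,\dots,b_k:V^k\to\mathbb C$ satisfy $|b_i|\le1$, with $b_i(h)$ independent of $h_i$. Then
\[
\Bigl|\mathbb E_{h\in V^k}\,e\bigl(\partial_{h_1}\cdots\partial_{h_k}g(x)\bigr)\prod_{i=1}^kb_i(h)\Bigr|\le\|e(g)\|_{U^k}.
\]
\end{lemma}

\begin{proof}
Induction on $k$. For $k=1$, $b_1$ is constant and $|\mathbb E_h\,e(g(x+h)-g(x))|=|\mathbb E\,e(g)|$. Let $k\ge2$, and let $I$ be the left side. Since $b_k$ depends only on $h_1,\dots,h_{k-1}$, Cauchy--Schwarz in these variables removes it: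
\[
I^2\le\mathbb E_{h_k,h_k'}\ \mathbb E_{h_1,\dots,h_{k-1}}\,e\bigl(\partial_{h_1}\cdots\partial_{h_{k-1}}G(x)\bigr)\prod_{i<k}b_i\overline{b_i'},
\]
where $b_i'$ is $b_i$ with $h_k'$ in place of $h_k$ and $G(y)=\partial_{h_k}g(y)-\partial_{h_k'}g(y)=\partial_{h_k-h_k'}g(y+h_k')$. For fixed $h_k,h_k'$ the function $b_i\overline{b_i'}$ is bounded by $1$ and independent of $h_i$, so by induction and translation invariance the inner average is at most $\|e(\partial_{h_k-h_k'}g)\|_{U^{k-1}}$ in absolute value. As $h_k-h_k'$ is uniform, Jensen's inequality gives $I^{2^k}\le\mathbb E_u\|e(\partial_ug)\|_{U^{k-1}}^{2^{k-1}}=\|e(g)\|_{U^k}^{2^k}$.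
\end{proof}

\section{Polynomials on filtered groups}\label{sec:filtered}

This section is pure algebra. A \emph{filtered group} is a finite abelian $p$-group $A$ with subgroups $A=A_0=A_1\supseteq A_2\supseteq\cdots$ such that $A_j=0$ for large $j$. A derivative in a direction from $A_j$ should count as $j$ derivatives. So, for $D\ge0$, we say that $\Gamma:A\to M$ has \emph{filtered degree at most $D$} if $\partial_{a_1}\cdots\partial_{a_m}\Gamma=0$ whenever $m\ge1$, $a_i\in A_{j_i}$, $j_i\ge1$ and $\sum_ij_i>D$. Guided by \eqref{eq:taylor}, we let $\operatorname{Cube}^m(A)$ be the set of families $(c_S)_{S\subseteq[m]}$ with $c_S=\sum_{T\subseteq S}a_T$ and $a_T\in A_{|T|}$. For $A=V$ with $A_2=0$ these are the earlier notions of degree and cube.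

We compute in the group ring $\mathbb Z[A]$, with basis $[a]$ ($a\in A$), product $[a][b]=[a+b]$ and unit $1=[0]$. Extending $\Gamma$ additively to $\mathbb Z[A]$, we have $\Gamma\bigl([a]\prod_i([a_i]-1)\bigr)=\partial_{a_1}\cdots\partial_{a_m}\Gamma(a)$.

\subsection{Degree is detected on cubes}

\begin{lemma}\label{lem:cubes}
Let $D\ge0$. A function $\Gamma:A\to M$ has filtered degree at most $D$ if and only if $\sum_{S\subseteq[D+1]}(-1)^{|S|}\Gamma(c_S)=0$ for all $c\in\operatorname{Cube}^{D+1}(A)$.
\end{lemma}

\begin{proof}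
Since $[c_S]=[a_\emptyset]\prod_{\emptyset\ne T\subseteq S}[a_T]$, identity \eqref{eq:cover} with $\theta_T=[a_T]-1$ gives
\begin{equation}\label{eq:cubesum}
\sum_{S\subseteq[D+1]}(-1)^{D+1-|S|}[c_S]=[a_\emptyset]\sum_{\mathcal T}\prod_{T\in\mathcal T}\bigl([a_T]-1\bigr).
\end{equation}
If $\Gamma$ has filtered degree at most $D$, it kills each term on the right, as $a_T\in A_{|T|}$ and $\sum_{T\in\mathcal T}|T|\ge D+1$.

Conversely, let $a\in A$, $a_i\in A_{j_i}$ and $\sum_{i\le m}j_i>D$. Keep only $a_1,\dots,a_{m'}$, where $m'$ is least with $\sum_{i\le m'}j_i>D$, and lower $j_{m'}$ so that the sum becomes $D+1$; then still $j_{m'}\ge1$, and $a_{m'}\in A_{j_{m'}}$ because the filtration decreases. It suffices to show that this shorter derivative vanishes. Partition $[D+1]$ into sets $T_i$ with $|T_i|=j_i$, and put $a_{T_i}=a_i$, $a_\emptyset=a$, and $a_T=0$ otherwise. Only the cover $\{T_1,\dots,T_{m'}\}$ contributes to \eqref{eq:cubesum}, so $\partial_{a_1}\cdots\partial_{a_{m'}}\Gamma(a)=0$.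
\end{proof}

\subsection{Coordinates for $\mathbb F_p$-valued functions}
On $\mathbb F_p$-valued functions $\partial_{p^ju}=\partial_u^{p^j}$, so for $u\in A_k$ the direction $p^ju$ costs $p^jk$ degrees. We therefore put, for $w\ge1$,
\[
A_w^*=\sum_{j\ge0,\ k\ge1,\ p^jk\ge w}p^jA_k .
\]
Then $A_1^*=A$; the groups $A_w^*$ decrease; they vanish for large $w$, since $p^jA_k\ne0$ for only finitely many $(j,k)$; $A_k\subseteq A_k^*$; and $pA_w^*\subseteq A_{pw}^*\subseteq A_{w+1}^*$, so each $A_w^*/A_{w+1}^*$ is an $\mathbb F_p$-space. Choose $u_1,\dots,u_r\in A$ with \emph{weights} $w_1\le\dots\le w_r$ and $u_i\in A_{w_i}^*$, such that for each $w$ the $u_i$ of weight $w$ form a basis of $A_w^*/A_{w+1}^*$. By downward induction on $w$, every $a\in A_w^*$ is of the form $\sum_{w_i\ge w}\xi_iu_i$ with $\xi_i\in\{0,\dots,p-1\}$. Since $p^r=|A|$, the expression $a=\sum_i\xi_iu_i$ is unique for every $a\in A$, and the $\xi_i$ are functions on $A$, the \emph{coordinates}. For $\alpha\in\mathbb Z_{\ge0}^r$ put $w(\alpha)=\sum_i\alpha_iw_i$.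

\begin{example}
For $A=\mathbb Z/8$ with $A_k=2^{k-1}A$ we have $2^jA_k=2^{j+k-1}A$. The largest value of $2^jk$ is $1,2,4$ for $j+k=1,2,3$, so $A_2^*=2A$, $A_3^*=A_4^*=4A$ and $A_5^*=0$. With $u_1,u_2,u_3=1,2,4$ the coordinates are the binary digits, with weights $1,2,4$.
\end{example}

\begin{lemma}\label{lem:coords}
Let $D\ge1$ and $\Gamma:A\to\mathbb F_p$.
\begin{enumerate}
\item[(i)] $\Gamma$ has filtered degree at most $D$ if and only if
\[
\Gamma=\sum_{\alpha\in\{0,\dots,p-1\}^r,\ w(\alpha)\le D}\gamma_\alpha\prod_i\binom{\xi_i}{\alpha_i}\qquad\text{for some }\gamma_\alpha\in\mathbb F_p .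
\]
\item[(ii)] In that case $\Gamma(a+b)-\Gamma(a)=\Gamma(b)-\Gamma(0)$ for all $a\in A$ and $b\in A_D^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
We work in $\mathbb F_p[A]$. For $w\ge1$ let $J_w$ be the span of all $[a]\prod_{i=1}^m([a_i]-1)$ with $m\ge1$, $a\in A$, $a_i\in A_{k_i}$, $k_i\ge1$, $\sum_ik_i\ge w$. The $J_w$ are decreasing ideals, $J_wJ_{w'}\subseteq J_{w+w'}$, and $\Gamma$ has filtered degree at most $D$ exactly when it vanishes on $J_{D+1}$.

For $u\in A_k$ we have $[p^ju]-1=([u]-1)^{p^j}\in J_{p^jk}$. The identity $[a+b]-1=[b]([a]-1)+([b]-1)$ shows that $\{a:[a]-1\in J_w\}$ is closed under addition. Hence $[a]-1\in J_w$ for all $a\in A_w^*$. For $b\in A_D^*$ this gives $([a]-1)([b]-1)\in J_1J_D\subseteq J_{D+1}$, which proves (ii).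

Let $y_i=[u_i]-1\in J_{w_i}$, and call $y^\alpha=\prod_iy_i^{\alpha_i}$ \emph{reduced} if all $\alpha_i\le p-1$. For $a=\sum_i\xi_iu_i$,
\begin{equation}\label{eq:groupalg}
[a]=\prod_i(1+y_i)^{\xi_i}=\sum_{\alpha\text{ reduced}}\ \prod_i\binom{\xi_i}{\alpha_i}\,y^\alpha .
\end{equation}
So the $p^r=|A|$ reduced monomials span $\mathbb F_p[A]$ and form a basis, every $\Gamma$ equals $\sum_\alpha\Gamma(y^\alpha)\prod_i\binom{\xi_i}{\alpha_i}$, and by counting dimensions this expansion in the functions $\prod_i\binom{\xi_i}{\alpha_i}$ is unique. Let $K_w$ be the span of the reduced monomials with $w(\alpha)\ge w$. Part (i) says that $\Gamma$ vanishes on $J_{D+1}$ if and only if it vanishes on $K_{D+1}$, so it suffices to prove $J_w=K_w$ for $w\ge1$. We have $K_w\subseteq J_w$ because $y^\alpha\in J_{w(\alpha)}$ for $\alpha\ne0$. The difficulty in the other inclusion is that a product of reduced monomials need not be reduced; the definition of $A^*_w$ ensures that reducing it never lowers the weight.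

\emph{Claim 1.} For $a\in A_w^*$, $[a]-1$ is a combination of reduced monomials $\ne1$ involving only $y_i$ with $w_i\ge w$; so $[a]-1\in K_w$. This is \eqref{eq:groupalg}, since $\xi_i(a)=0$ for $w_i<w$.

\emph{Claim 2.} Every monomial $y^\beta$, $\beta\in\mathbb Z_{\ge0}^r$, supported on indices $\ge k$ is a combination of reduced monomials supported on indices $\ge k$ of weight at least $w(\beta)$. We use downward induction on $k$, the case $k=r+1$ being $y^\beta=1$, and for fixed $k$ induction on $b=\beta_k$. Write $y^\beta=y_k^by^{\beta'}$ with $\beta'$ supported on indices $>k$. If $b<p$, apply the case $k+1$ to $y^{\beta'}$ and multiply by $y_k^b$. If $b\ge p$, note that $y_k^p=[pu_k]-1$ with $pu_k\in A_{pw_k}^*$. By Claim 1, $y_k^p$ is a combination of monomials $y^\gamma$ of weight at least $pw_k$ in variables $y_i$ with $w_i\ge pw_k>w_k$, hence $i>k$. So $y^\beta$ is a combination of monomials $y_k^{b-p}y^{\beta'+\gamma}$ of weight at least $w(\beta)$, to which the induction on $b$ applies.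

By Claim 2, $K_wK_{w'}\subseteq K_{w+w'}$ for $w,w'\ge0$, where $K_0=\mathbb F_p[A]$. By Claim 1 and $A_k\subseteq A_k^*$, a generator $[a]\prod_i([a_i]-1)$ of $J_w$ lies in $K_0K_{k_1}\cdots K_{k_m}\subseteq K_w$.
\end{proof}

\section{Regular factors in the limit}\label{sec:factors}

We want to express a polynomial through boundedly many polynomials all of whose combinations have very small Gowers norm. In a finitary argument ``bounded'' and ``very small'' depend on each other through a hierarchy of parameters. Passing to a limit turns them into ``finite'' and ``zero''.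

\subsection{Sequences of polynomials}
A \emph{nonprincipal ultrafilter} on $\mathbb N$ is a family $\mathcal U$ of infinite subsets, closed under supersets and finite intersections, that contains one of $Z$ and $\mathbb N\setminus Z$ for every $Z\subseteq\mathbb N$; such families exist. Fix one, and say that a statement holds \emph{for most $n$} if it holds for a set of $n$ in $\mathcal U$. Thus finitely many statements that each hold for most $n$ hold simultaneously for most $n$; every statement or its negation holds for most $n$; a sequence with values in a finite set is constant for most $n$; and a bounded real sequence $(t_n)$ has a unique limit $\lim_{\mathcal U}t_n=t$, characterized by the property that for each $\varepsilon>0$, $|t_n-t|<\varepsilon$ for most $n$.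

Fix finite-dimensional $\mathbb F_p$-spaces $V_n$ ($n\in\mathbb N$). Let $\mathcal P_D$ be the group of sequences $(P_n)$ with $P_n\in\operatorname{Poly}_D(V_n)$, modulo equality for most $n$. Then $0=\mathcal P_0\subseteq\mathcal P_1\subseteq\cdots$. Put $\|P\|_{U^k}=\lim_{\mathcal U}\|e(P_n)\|_{U^k}$. A sequence $(F_n)$ of functions on $V_n$ is \emph{a function of} sequences $Q^1,\dots,Q^r$, with $r$ fixed, if for most $n$ the value $F_n(x)$ is determined by $(Q_n^1(x),\dots,Q_n^r(x))$; the rule may depend on $n$. For $D\ge1$ let $\mathcal L_D\subseteq\mathcal P_D$ be the subgroup of elements that are functions of finitely many elements of $\mathcal P_{D-1}$: these have degree $D$ but carry no information beyond degree $D-1$. For instance $S_4/2\in\mathcal L_4$ in Section~\ref{sec:example}. We have $\mathcal P_{D-1}\subseteq\mathcal L_D$, and $\mathcal L_1=0$ because a function of $0$ is constant. By Lemma~\ref{lem:timesp}, $p\mathcal P_D\subseteq\mathcal P_{D-p+1}\subseteq\mathcal L_D$, so $\mathcal W_D=\mathcal P_D/\mathcal L_D$ is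 an $\mathbb F_p$-vector space.

\begin{proposition}\label{prop:reg}
There are subsets $\mathcal B_D\subseteq\mathcal P_D$ $(D\ge1)$ such that for every $D\ge1$:
\begin{enumerate}
\item[(a)$_D$] if $P\in\mathcal P_D$ and $\|P\|_{U^D}>0$, then $P\in\mathcal L_D$;
\item[(b)$_D$] for every $l\in\mathcal L_D$ there is $l'\in\mathcal L_{D+p-1}$ with $pl'=l$;
\item[(c)$_D$] $\mathcal B_D$ maps bijectively onto a basis of $\mathcal W_D$, and for $P\in\mathcal B_D$ we have $pP=0$ if $D\le p$, while $pP$ is an integer combination of finitely many elements of $\mathcal B_{D-p+1}$ if $D>p$.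
\end{enumerate}
\end{proposition}

Part (a) says that whatever is new in degree $D$ is uniform in $U^D$. Part (c) is needed because the polynomials are not killed by $p$. With an arbitrary lift $P$ of a basis vector, $pP$ could be a nonzero biased polynomial: if $p=2$, $V_n=\mathbb F_2^n$, $P_0\in\mathcal P_3$ and $2P_0=0$, then $P=P_0+|x_1||x_2|/4$ has the same class in $\mathcal W_3$ (the added term has degree at most $3$ by Lemma~\ref{lem:types} below), but $2P=x_1x_2/2$ has $\mathbb E\,e(2P)=1/2$. Part (b) is the tool that corrects such lifts.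

The proof, in Section~\ref{sec:construction}, is an induction on $D$ that uses the consequences drawn in the rest of this section. So \emph{for the rest of this section we fix $D_0\ge1$ and assume only that $\mathcal B_1,\dots,\mathcal B_{D_0}$ are given and that \textup{(a)}$_t$ and \textup{(c)}$_t$ hold for $t\le D_0$.}

\subsection{Closed families}
Elements of $\mathcal B_t$ lie outside $\mathcal L_t\supseteq\mathcal P_{t-1}$, so the sets $\mathcal B_t$ are disjoint. A finite set $\mathcal F\subseteq\mathcal B_1\cup\dots\cup\mathcal B_{D_0}$ is \emph{closed} if for each $P\in\mathcal F$ all elements occurring in the combination for $pP$ in (c) belong to $\mathcal F$.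

\begin{lemma}\label{lem:generate}
For any finitely many elements of $\mathcal P_{D_0}$ there is a closed set $\mathcal F$ of which all of them are functions.
\end{lemma}

\begin{proof}
By induction on $t\le D_0$, every $P\in\mathcal P_t$ is a function of finitely many elements of $\mathcal B_1\cup\dots\cup\mathcal B_t$: by (c)$_t$, $P$ is a finite integer combination of elements of $\mathcal B_t$ plus some $l\in\mathcal L_t$, and $l$ is $0$ if $t=1$ and a function of finitely many elements of $\mathcal P_{t-1}$ otherwise. A finite set is made closed by adding, for $t=D_0,D_0-1,\dots$ in turn, the finitely many elements that occur in $pP$ for its members $P\in\mathcal B_t$.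
\end{proof}

\begin{lemma}\label{lem:H}
Let $\mathcal F$ be closed, let $H\subseteq\mathcal P_{D_0}$ be the group it generates, and let $H_j=H\cap\mathcal P_j$.
\begin{enumerate}
\item[(i)] Every $g\in H$ has a unique \emph{reduced form} $g=\sum_{P\in\mathcal F}c_PP$ with $0\le c_P<p$. In particular $|H|=p^{|\mathcal F|}$.
\item[(ii)] For $g\in H\setminus\{0\}$ let the \emph{level} $t$ of $g$ be the largest $t$ with $c_P\ne0$ for some $P\in\mathcal B_t$. Then $g\in\mathcal P_t\setminus\mathcal P_{t-1}$ and $\|g\|_{U^t}=0$.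
\item[(iii)] $H=H_1\oplus H'$, where $H'$ is generated by $\mathcal F\setminus\mathcal B_1$, and $H_1$ is an $\mathbb F_p$-space with basis $\mathcal F\cap\mathcal B_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Start from any integer combination $\sum n_PP$. For $t=D_0,\dots,1$ in turn, write $n_P=c_P+pm_P$ for $P\in\mathcal F\cap\mathcal B_t$ and replace $pP$ by its expression in (c), which is $0$ or involves only elements of $\mathcal F\cap\mathcal B_{t-p+1}$ with $t-p+1<t$. This produces a reduced form. If two reduced forms of $g$ differ, let $t$ be the largest index such that they differ on $\mathcal B_t$. Then $\sum_{P\in\mathcal F\cap\mathcal B_t}(c_P-c_P')P\in\mathcal P_{t-1}\subseteq\mathcal L_t$, so $p\mid c_P-c_P'$ by independence in $\mathcal W_t$, hence $c_P=c_P'$ on $\mathcal B_t$, a contradiction.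

(ii) The terms from $\mathcal B_s$ with $s<t$ lie in $\mathcal P_{t-1}\subseteq\mathcal L_t$, and those from $\mathcal B_t$ have nonzero sum in $\mathcal W_t$. So $g\in\mathcal P_t\setminus\mathcal L_t$; now use $\mathcal P_{t-1}\subseteq\mathcal L_t$ and (a)$_t$.

(iii) For $P\in\mathcal B_t$ with $t\ge2$, $pP$ is $0$ if $t\le p$ and lives in $\mathcal B_{t-p+1}$ with $t-p+1\ge2$ if $t>p$. So the reduction in (i) keeps $H'$ away from $\mathcal B_1$: the elements of $H'$ are the reduced forms supported on $\mathcal F\setminus\mathcal B_1$. By (ii), the elements of $H_1$ are the reduced forms supported on $\mathcal F\cap\mathcal B_1$. Uniqueness in (i) gives the claim.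
\end{proof}

\subsection{The factor and its equidistribution}
We recall duality for a finite abelian group $G$. The group $\operatorname{Hom}(G,\mathbb T)$ has order $|G|$, its characters are the maps $a\mapsto e(a(g))$ with $g\in G$, and $|G|^{-1}\sum_{g\in G}e(a(g))$ is $1$ for $a=0$ and $0$ otherwise.

Let $\mathcal F$, $H$, $H_j$ be as in Lemma~\ref{lem:H}. Put $A=A_0=\operatorname{Hom}(H,\mathbb T)$ and
\[
A_j=\{a\in A: a|_{H_{j-1}}=0\}=\operatorname{Hom}(H/H_{j-1},\mathbb T)\qquad(j\ge1).
\]
Since $H_0=0$ and $H_{D_0}=H$, we have $A_1=A$ and $A_j=0$ for $j>D_0$, so $A$ is a filtered group. Lemma~\ref{lem:timesp} gives $pH_{w+p-2}\subseteq H_{w-1}$, and $(pa)(g)=a(pg)$, so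
\begin{equation}\label{eq:pA}
pA_w\subseteq A_{w+p-1}\qquad(w\ge1).
\end{equation}
Choose a representative $(g_n)$ for each $g\in H$. As $H$ is finite, for most $n$ the map $g\mapsto g_n$ is a homomorphism, and $g_n\in\operatorname{Poly}_j(V_n)$ whenever $g\in H_j$, $0\le j\le D_0$. For such $n$ define
\[
\pi_n:V_n\to A,\qquad \pi_n(x)(g)=g_n(x).
\]
We call $(H,A,\pi)$ the \emph{factor} of $\mathcal F$. A sequence $(F_n)$ is a function of $\mathcal F$ exactly when, for most $n$, $F_n=\Gamma_n\circ\pi_n$ for some function $\Gamma_n$ on $A$. We have $\pi_n(0)=0$, and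
\begin{equation}\label{eq:derivpi}
\partial_h^T\pi_n(x)\in A_{|T|},
\end{equation}
because $\partial_h^T\pi_n(x)(g)=\partial_h^Tg_n(x)=0$ for $g\in H_{|T|-1}$. By \eqref{eq:taylor}, $\pi_n$ maps cubes into $\operatorname{Cube}^m(A)$. The next lemma shows that \eqref{eq:derivpi} is the only constraint, even for a prescribed base point.

\begin{lemma}\label{lem:equi}
Let $m\ge1$, $\varepsilon>0$ and $\mathcal N=\prod_{\emptyset\ne T\subseteq[m]}|A_{|T|}|$. For most $n$ the following hold.
\begin{enumerate}
\item[(i)] $\bigl|\Pr_{x\in V_n}[\pi_n(x)=a]-|A|^{-1}\bigr|\le\varepsilon$ for all $a\in A$.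
\item[(ii)] For every $x\in V_n$ and all $a_T\in A_{|T|}$ $(\emptyset\ne T\subseteq[m])$,
\[
\Bigl|\Pr_{h\in V_n^m}\bigl[\partial_h^T\pi_n(x)=a_T\text{ for all }T\ne\emptyset\bigr]-\mathcal N^{-1}\Bigr|\le\varepsilon .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By duality the probability is $|A|^{-1}\sum_{g\in H}e(-a(g))\,\mathbb E_xe(g_n(x))$. The term $g=0$ gives $|A|^{-1}$. For $g\ne0$ of level $t$, $|\mathbb E_xe(g_n(x))|=\|e(g_n)\|_{U^1}\le\|e(g_n)\|_{U^t}$, which tends to $0$ along $\mathcal U$ by Lemma~\ref{lem:H}(ii).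

(ii) By duality on $\prod_TA_{|T|}$, the probability equals
\[
\mathcal N^{-1}\sum_{(g_T)}e\Bigl(-\sum_Ta_T(g_T)\Bigr)\,\mathbb E_h\,e\Bigl(\sum_T\partial_h^Tg_{T,n}(x)\Bigr),
\]
where $(g_T)$ runs over representatives of $\prod_TH/H_{|T|-1}$. A term $\partial_h^Tg_{T,n}$ with $g_T\in H_{|T|-1}$ vanishes identically, so the trivial class contributes $\mathcal N^{-1}$. The number of classes is fixed, so it suffices to show that for a nontrivial class the average over $h$ tends to $0$ uniformly in $x$. Let $T_0$ be inclusion-maximal with $g_{T_0}\notin H_{|T_0|-1}$, and $k=|T_0|$. Any other $T$ with $g_T\notin H_{|T|-1}$ satisfies $T\not\supseteq T_0$, so its term is independent of $h_i$ for some $i\in T_0$. Fix the $h_s$ with $s\notin T_0$, collect the other terms into unimodular functions $b_i$ ($i\in T_0$) accordingly, and apply Lemma~\ref{lem:CS}: the average is at most $\|e(g_{T_0,n})\|_{U^k}$ in absolute value. The level $t$ of $g_{T_0}$ is at least $k$, as $g_{T_0}\in\mathcal P_t$ and $g_{T_0}\notin\mathcal P_{k-1}$. So the bound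 is at most $\|e(g_{T_0,n})\|_{U^t}$, which is independent of $x$ and tends to $0$.
\end{proof}

\begin{corollary}\label{cor:transfer}
Let $D\ge0$. For most $n$, the map $\pi_n$ is onto, and for every abelian group $M$ and every $\Gamma:A\to M$, the function $\Gamma\circ\pi_n$ has degree at most $D$ if and only if $\Gamma$ has filtered degree at most $D$.
\end{corollary}

\begin{proof}
Take $m=D+1$ and $\varepsilon<\min(|A|^{-1},\mathcal N^{-1})$ in Lemma~\ref{lem:equi}. Then $\pi_n$ is onto. Given a cube $c_S=\sum_{T\subseteq S}a_T$, choose $x$ with $\pi_n(x)=a_\emptyset$ and then $h$ with $\partial_h^T\pi_n(x)=a_T$ for $T\ne\emptyset$; by \eqref{eq:taylor}, $c_S=\pi_n(x+h_S)$. So the families $(\pi_n(x+h_S))_S$ are exactly the elements of $\operatorname{Cube}^{D+1}(A)$. Since $\partial_h^{[D+1]}(\Gamma\circ\pi_n)(x)=\pm\sum_S(-1)^{|S|}\Gamma(\pi_n(x+h_S))$, Lemma~\ref{lem:cubes} gives the equivalence.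
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

We assume Proposition~\ref{prop:reg}. Suppose the theorem fails for some $p,d,\delta$. Then for each $n\in\mathbb N$ there are a space $V_n$ and a polynomial $f_n:V_n\to\mathbb F_p$ of degree at most $d$ with $\operatorname{bias}(f_n)\ge\delta$ that has no representation with $r\le n$. Subtracting a constant changes neither the bias nor the existence of a representation (it affects only $\gamma_0$), so we may assume $f_n(0)=0$. Then $(f_n/p)_n\in\mathcal P_d$.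

Take $D_0=d$. By Lemma~\ref{lem:generate} there is a factor $(H,A,\pi)$ such that $f_n=\Gamma_n\circ\pi_n$ with $\Gamma_n:A\to\mathbb F_p$ for most $n$. There are finitely many functions $A\to\mathbb F_p$, so $\Gamma_n=\Gamma$ is fixed for most $n$. By Corollary~\ref{cor:transfer}, $\Gamma$ has filtered degree at most $d$, and by Lemma~\ref{lem:equi}(i),
\[
\bigl|\mathbb E_{a\in A}\,\omega^{\Gamma(a)}\bigr|=\lim_{\mathcal U}\operatorname{bias}(f_n)\ge\delta>0 .
\]
Because $\Gamma$ is $\mathbb F_p$-valued, Lemma~\ref{lem:coords}(i) applies: $\Gamma=\sum_{w(\alpha)\le d}\gamma_\alpha\prod_i\binom{\xi_i}{\alpha_i}$. Coordinates with $w_i>d$ do not occur. A coordinate with $w_i=d$ occurs only in the term $\gamma_{\mathbf e_i}\xi_i$, and evaluating at $u_i$ and at $0$ gives $\gamma_{\mathbf e_i}=\Gamma(u_i)-\Gamma(0)$. As $u_i\in A_d^*$, Lemma~\ref{lem:coords}(ii) gives $\Gamma(a+u_i)=\Gamma(a)+\gamma_{\mathbf e_i}$ for all $a$. Therefore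
\[
\mathbb E_a\,\omega^{\Gamma(a)}=\mathbb E_a\,\omega^{\Gamma(a+u_i)}=\omega^{\gamma_{\mathbf e_i}}\,\mathbb E_a\,\omega^{\Gamma(a)} .
\]
The average is nonzero, so $\gamma_{\mathbf e_i}=0$, and only coordinates with $w_i\le d-1$ occur in $\Gamma$.

For these $i$ let $X_i=\xi_i\circ\pi_n$, read modulo $p$. By Lemma~\ref{lem:coords}(i), $\xi_i$ has filtered degree at most $w_i$, so $\deg X_i\le w_i$ for most $n$ by Corollary~\ref{cor:transfer}. For $\alpha_i\le p-1$ the function $\binom{\xi_i}{\alpha_i}\circ\pi_n$ is a polynomial of degree $\alpha_i$ in $X_i$ over $\mathbb F_p$. Expanding, we write $f_n$ as a combination of monomials $X^{\alpha'}$ with $\alpha'\le\alpha$ coordinatewise for some $\alpha$ with $w(\alpha)\le d$, so $w(\alpha')\le d$. Thus for most $n$ the polynomial $f_n$ has a representation as in the theorem with $r\le\log_p|A|$, a number independent of $n$. Sets in $\mathcal U$ are infinite, so this happens for some $n\ge\log_p|A|$, a contradiction. \qed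

\section{Proof of Proposition~\ref{prop:reg}}\label{sec:construction}

We use induction on $D$. Suppose that $\mathcal B_t$ has been chosen and (a)$_t$, (b)$_t$, (c)$_t$ hold for all $t<D$. If $D\ge2$, the results of Section~\ref{sec:factors} are then available with $D_0=D-1$; they give factors with $H\subseteq\mathcal P_{D-1}$ and $A_D=0$.

\subsection{Part (a): nonuniform polynomials are functions of lower degree}
Let $P\in\mathcal P_D$ with $\|P\|_{U^D}>0$. If $D=1$, each $P_n$ is a homomorphism, so $|\mathbb E\,e(P_n)|$ is $1$ for $P_n=0$ and $0$ otherwise; hence $P=0\in\mathcal L_1$. Let $D\ge2$. For most $n$, $\|e(P_n)\|_{U^D}\ge\frac12\|P\|_{U^D}$. Theorem~\ref{thm:TZ} with $s=D-1$, followed by subtracting $Q_n(0)$, gives $c>0$ and $Q\in\mathcal P_{D-1}$ such that $R=P-Q\in\mathcal P_D$ satisfies $|\mu_n|\ge c$ for most $n$, where $\mu_n=\mathbb E\,e(R_n)$. Since $Q\in\mathcal L_D$, it suffices to show $R\in\mathcal L_D$. We first recover $R_n$ from its derivatives at most points, and then use the polynomial identity on cubes to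 extend this to all points.

\emph{Recovery at most points.} For every $x$,
\[
\mathbb E_h\,e(\partial_hR_n(x))=\mu_n\,e(-R_n(x)).
\]
Since $R_n(x)\in\mathbb T[p^D]$, distinct possible values of the right side are at distance at least $2\rho$, where $\rho=\frac c2|1-e(p^{-D})|$. Let $\eta=2^{-D-3}$ and fix an integer $r\ge1/(\rho^2\eta)$. For fixed $x$ and independent uniform $k_1,\dots,k_r\in V_n$, the average $Z(x)=\frac1r\sum_ie(\partial_{k_i}R_n(x))$ has mean $\mu_ne(-R_n(x))$ and variance at most $1/r$, so by Chebyshev's inequality $|Z(x)-\mu_ne(-R_n(x))|\ge\rho$ with probability at most $\eta$. Averaging over $x$, there are $k_1,\dots,k_r$, depending on $n$, and a set $B_n$ with $|B_n|\le\eta|V_n|$ such that $|Z(x)-\mu_ne(-R_n(x))|<\rho$ for $x\notin B_n$. For such $x$, $R_n(x)$ is the only $u\in\mathbb T[p^D]$ with $|Z(x)-\mu_ne(-u)|<\rho$. So off $B_n$, $R_n$ is determined by the $r$ functions $\partial_{k_i}R_n-\partial_{k_i}R_n(0)\in\operatorname{Poly}_{D-1}(V_n)$. By Lemma~\ref{lem:generate} there is a factor $(H,A,\pi)$ with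 $H\subseteq\mathcal P_{D-1}$ such that for most $n$, $R_n=\Gamma_n\circ\pi_n$ off $B_n$ for some $\Gamma_n:A\to\mathbb T$.

\emph{Extension to all points.} Let $m=D+1$, and take $n$ for which also Lemma~\ref{lem:equi}(ii) holds with $\varepsilon=1/(8\mathcal N)$. Call $h\in V_n^m$ \emph{good for $x$} if $x+h_S\notin B_n$ for all $S\ne\emptyset$. Each such $x+h_S$ is uniform on $V_n$, so $h$ is good with probability at least $1-2^{D+1}\eta=\frac34$. Let $E_x$ be the set of tuples $(\partial_h^T\pi_n(x))_{T\ne\emptyset}$ with $h$ good for $x$. Then $\frac34\le|E_x|(\mathcal N^{-1}+\varepsilon)\le|E_x|/\mathcal N+\frac18$, so $E_x$ contains more than half of the $\mathcal N$ possible tuples, for every $x$. Now let $\pi_n(x)=\pi_n(y)$. Since $E_x\cap E_y\ne\emptyset$, there are $h$ good for $x$ and $h'$ good for $y$ with $\partial_h^T\pi_n(x)=\partial_{h'}^T\pi_n(y)$ for all $T$, hence $\pi_n(x+h_S)=\pi_n(y+h'_S)$ for all $S$. As $R_n$ has degree at most $D$, \eqref{eq:taylor} gives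
\[
R_n(x)=-\sum_{S\ne\emptyset}(-1)^{|S|}\Gamma_n(\pi_n(x+h_S))=-\sum_{S\ne\emptyset}(-1)^{|S|}\Gamma_n(\pi_n(y+h'_S))=R_n(y).
\]
So $R_n$ is a function of $\pi_n$ for most $n$, that is, $R$ is a function of the finitely many elements of $H\subseteq\mathcal P_{D-1}$. Thus $R\in\mathcal L_D$, and (a)$_D$ holds.

\subsection{Integer-valued functions and their types}
To divide a polynomial by $p$ we write it as $\sum c\,F$ with $c\in\mathbb T$ and $F$ integer-valued, and divide the coefficients. This requires control of the degree of $cF$ for $c$ of every order. Let $v$ be the $p$-adic valuation, $v(0)=\infty$. For an integer $\tau\ge0$, a function $F:V\to\mathbb Z$ has \emph{type at most $\tau$} if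
\[
v\bigl(\partial_{h_1}\cdots\partial_{h_m}F(x)\bigr)\ge\frac{m-\tau}{p-1}\qquad\text{for all }m\ge0,\ x,\ h .
\]
Integer combinations of functions of type at most $\tau$ have type at most $\tau$, and constants have type at most $0$. The point of the definition is:
\begin{equation}\label{eq:typedeg}
\text{if $F$ has type $\le\tau$, $c\in\mathbb T$, $p^ic=0$, $i\ge1$, then $cF$ has degree $\le\tau+(i-1)(p-1)$.}
\end{equation}
Indeed, for $m=\tau+(i-1)(p-1)+1$ the valuation exceeds $i-1$, so it is at least $i$. We use two elementary estimates. For $z\in\mathbb Z$ and $t\ge1$, $\binom zt=\frac zt\binom{z-1}{t-1}$; and $p^\Lambda\ge1+\Lambda(p-1)$ for $\Lambda\ge0$ by Bernoulli's inequality. Hence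
\begin{equation}\label{eq:val}
v\binom zt\ge v(z)-v(t),\qquad \Lambda(p-1)\le t-1\ \text{ whenever }p^\Lambda\le t,\qquad v(t)\le\frac{t-1}{p-1}.
\end{equation}

\begin{lemma}\label{lem:types}
\begin{enumerate}
\item[(i)] For a linear form $\ell:V\to\mathbb F_p$, the function $|\ell|$ has type at most $1$.
\item[(ii)] If $F,F'$ have types at most $\tau,\tau'$, then $FF'$ has type at most $\tau+\tau'$.
\item[(iii)] If $F$ has type at most $\tau$ and $\tau\ge1$, then $\binom Fs$ has type at most $s\tau$ for all $s\ge0$.
\end{enumerate}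
\end{lemma}

\begin{proof}
(i) Since $\partial_h(\varphi\circ\ell)=(\partial_{\ell(h)}\varphi)\circ\ell$, we may work with $\varphi=|\cdot|$ on $\mathbb F_p$. Let $\partial=\partial_1$. Each $\partial_a=(1+\partial)^{|a|}-1$ is a multiple of $\partial$ in $\mathbb Z[\partial]$, so it suffices to bound $v(\partial^m\varphi)$, and only $m\ge2$ needs proof. As $\partial\varphi\in\{1,1-p\}$, the function $\partial^2\varphi$ is divisible by $p$. Iterating \eqref{eq:psi} gives $\partial^{1+(i-1)(p-1)}=(-p\psi(\partial))^{i-1}\partial$, so $\partial^{2+(i-1)(p-1)}\varphi=(-p\psi(\partial))^{i-1}\partial^2\varphi$ is divisible by $p^i$ for $i\ge1$. For $m\ge2$ take $i=\lfloor\frac{m-2}{p-1}\rfloor+1=\lceil\frac{m-1}{p-1}\rceil$.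

(ii) Multiply the first formula of \eqref{eq:taylor} for $F$ and $F'$ and take the alternating sum over $S$ as in \eqref{eq:cover}: $\partial_h^{[m]}(FF')=\sum_{T\cup T'=[m]}\partial_h^TF\cdot\partial_h^{T'}F'$. Each term has valuation at least $\frac{|T|-\tau+|T'|-\tau'}{p-1}\ge\frac{m-\tau-\tau'}{p-1}$.

(iii) Fix $x,h$, and let $f_T=\partial_h^TF(x)$ and $\theta_T=(1+z)^{f_T}-1\in\mathbb Z[[z]]$. By \eqref{eq:taylor} and \eqref{eq:cover},
\[
\sum_{S\subseteq[m]}(-1)^{m-|S|}(1+z)^{F(x+h_S)}=(1+z)^{f_\emptyset}\sum_{\mathcal T}\prod_{T\in\mathcal T}\theta_T .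
\]
The coefficient of $z^s$ on the left is $\partial_h^{[m]}\binom Fs(x)$. On the right it is a sum of terms $\binom{f_\emptyset}{s_\emptyset}\prod_{T\in\mathcal T}\binom{f_T}{s_T}$ with $s_T\ge1$ and $\sum_{T\in\mathcal T}s_T\le s$. By \eqref{eq:val} and $\tau\ge1$,
\[
v\binom{f_T}{s_T}\ge\frac{|T|-\tau}{p-1}-\frac{(s_T-1)\tau}{p-1}=\frac{|T|-s_T\tau}{p-1}.
\]
Summing over $T\in\mathcal T$ gives valuation at least $\frac{m-s\tau}{p-1}$.
\end{proof}

\begin{remark}\label{rem:naive}
Part (i) does not extend to higher degree, so the lift must be chosen with care. Let $p=2$, $q=x_1x_2+x_3x_4$, $F=|x_1||x_2|$, $F'=|x_3||x_4|$. Then $|q|/4=(F+F')/4-FF'/2$, where $(F+F')/4$ has degree at most $3$ and $FF'/2=x_1x_2x_3x_4/2$ has degree $4$. So $|q|$ does not have type at most $2$, whereas the lift $F+F'$ of $q$ does. The price is that $(F+F')/4$ is no longer a function of $q$.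
\end{remark}

\subsection{Part (b): $p$-th roots in $\mathcal L$}
For $D=1$ take $l'=0$. Let $D\ge2$ and $l\in\mathcal L_D$. By Lemma~\ref{lem:generate} there is a factor $(H,A,\pi)$ with $H\subseteq\mathcal P_{D-1}$ and $l_n=\Gamma_n\circ\pi_n$ for most $n$. For most $n$, $\pi_n$ is onto, so $\Gamma_n$ takes values in the finite set $\mathbb T[p^D]$, and $\Gamma_n=\Gamma$ is fixed for most $n$. By Lemma~\ref{lem:timesp} and Corollary~\ref{cor:transfer}, for every $i\ge0$,
\begin{equation}\label{eq:piGamma}
p^i\Gamma\text{ has filtered degree}\le D-i(p-1)\text{ if this number is}\ge1;\quad p^i\Gamma=0\text{ otherwise.}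
\end{equation}
The plan is to write $\pi_n=\sum_iN_iu_i$ with generators $u_i$ of $A$ and integer-valued $N_i$ of controlled type, to expand $\Gamma$ in binomials, and to divide the coefficients by $p$. The degree of the resulting $l'$ is then easy to bound. The delicate point, as Remark~\ref{rem:naive} warns, is that $l'$ depends on finer information about the $N_i$ than $l$ does, and this information must have degree at most $D+p-2$. Below $n$ is fixed in a set of $\mathcal U$ on which all of the above holds, and is dropped from the notation.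

\medskip\noindent\emph{Step 1: lifting $\pi$.} By Lemma~\ref{lem:H}(iii), $A=B\oplus A_2$ with $B=\{a:a|_{H'}=0\}$. Let $\ell_1/p,\dots,\ell_{r_1}/p$ be the basis $\mathcal F\cap\mathcal B_1$ of $H_1$, and let $u_1,\dots,u_{r_1}\in B$ be dual to it: $u_i(\ell_j/p)$ is $1/p$ for $i=j$ and $0$ otherwise. Put $w_i=1$ and $N_i=|\ell_i|$ for $i\le r_1$. The $B$-component of $\pi(x)$ is the element of $B$ that agrees with $\pi(x)$ on $H_1$, namely $\beta(x)=\sum_{i\le r_1}N_i(x)u_i$; it is additive in $x$, since $pu_i=0$. By \eqref{eq:pA}, each $A_w/A_{w+1}$ is an $\mathbb F_p$-space. Choose $u_{r_1+1},\dots,u_r$ with weights $w_i\ge2$ and $u_i\in A_{w_i}$, so that for each $w\ge2$ those of weight $w$ form a basis of $A_w/A_{w+1}$. (These generators are adapted to $A_w$, not to $A_w^*$ as in Section~\ref{sec:filtered}.) By downward induction, every element of $A_w$, $w\ge2$, is $\sum_{w_i\ge w}y_iu_i$ with $0\le y_i<p$.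

Let $\pi'=\pi-\beta:V\to A_2$ and identify $V$ with $\mathbb F_p^\nu$. For $\|\kappa\|\ge2$ we have $\partial^\kappa\beta=0$, so $\partial^\kappa\pi'(0)\in A_{\|\kappa\|}$ by \eqref{eq:derivpi}; for $\|\kappa\|\le1$ it lies in $A_2$. Write $\partial^\kappa\pi'(0)=\sum y_{\kappa,i}u_i$, the sum over $i>r_1$ with $w_i\ge\|\kappa\|$, where $0\le y_{\kappa,i}<p$ and all $y_{0,i}=0$, as $\pi'(0)=0$. The Newton expansion \eqref{eq:newton} gives $\pi'=\sum_{i>r_1}N_iu_i$ with
\[
N_i(x)=\sum_{\|\kappa\|\le w_i}y_{\kappa,i}\prod_k\binom{|x_k|}{\kappa_k}\qquad(i>r_1).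
\]
Altogether $\pi=\sum_{i\le r}N_iu_i$, where for every $i$ the function $N_i$ takes values in $\mathbb Z_{\ge0}$, vanishes at $0$, and has type at most $w_i$ by Lemma~\ref{lem:types}.

\medskip\noindent\emph{Step 2: expanding $\Gamma$.} For $s\in\mathbb Z_{\ge0}^r$ let $w(s)=\sum_is_iw_i$ and $c_s=\bigl(\prod_i\partial_{u_i}^{s_i}\Gamma\bigr)(0)\in\mathbb T[p^D]$. Expanding $\prod_i(1+\partial_{u_i})^{z_i}$ gives
\begin{equation}\label{eq:Gammaexp}
\Gamma\Bigl(\sum_iz_iu_i\Bigr)=\sum_sc_s\prod_i\binom{z_i}{s_i}\qquad(z_i\in\mathbb Z_{\ge0}),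
\end{equation}
and $c_0=\Gamma(\pi(0))=l(0)=0$. We claim:
\begin{align}
&\text{if $c_s$ has order $p^j$, $j\ge1$, then } w(s)+(j-1)(p-1)\le D;\label{eq:order}\\
&\text{if $i>r_1$ and $c_{\mathbf e_i}$ has order $p^j$, $j\ge1$, then } w_i+(j-1)(p-1)\le D-1.\label{eq:strict}
\end{align}
For \eqref{eq:order}, note that $s\ne0$, $u_i\in A_{w_i}$ and $\bigl(\prod_i\partial_{u_i}^{s_i}(p^{j-1}\Gamma)\bigr)(0)=p^{j-1}c_s\ne0$, and apply \eqref{eq:piGamma} with exponent $j-1$. In particular only finitely many $c_s$ are nonzero.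

The gain of one in \eqref{eq:strict} is where $l\in\mathcal L_D$, rather than $l\in\mathcal P_D$, is used, through $A_D=0$. Suppose $w_i+(j-1)(p-1)=D$. By \eqref{eq:pA}, $p^{j-1}u_i\in A_D=0$, so \eqref{eq:Gammaexp} gives $\sum_{t\ge1}\binom{p^{j-1}}tc_{t\mathbf e_i}=\Gamma(0)=0$. Let $t\ge2$ and let $c_{t\mathbf e_i}$ have order $p^{j_t}$ with $j_t\ge1$. By \eqref{eq:order}, $tw_i+(j_t-1)(p-1)\le w_i+(j-1)(p-1)$, that is, $j_t\le j-\frac{(t-1)w_i}{p-1}$. Since $w_i\ge2$, \eqref{eq:val} gives $v(t)<\frac{(t-1)w_i}{p-1}$, so $j_t<j-v(t)$ and hence $j_t\le j-1-v(t)\le v\binom{p^{j-1}}t$. So all terms with $t\ge2$ vanish, and $p^{j-1}c_{\mathbf e_i}=0$, contradicting the order of $c_{\mathbf e_i}$.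

\medskip\noindent\emph{Step 3: the root.} Choose $c_s'\in\mathbb T$ with $pc_s'=c_s$, and $c_s'=0$ if $c_s=0$; these do not depend on $n$. Put
\[
l'=\sum_sc_s'\prod_i\binom{N_i}{s_i}.
\]
Then $pl'=\Gamma\circ\pi=l$ by \eqref{eq:Gammaexp}, and $l'(0)=0$ as $c_0'=0$ and $N_i(0)=0$. If $c_s$ has order $p^j$, then $p^{j+1}c_s'=0$ and the product has type at most $w(s)$, so by \eqref{eq:typedeg} and \eqref{eq:order} the term has degree at most $w(s)+j(p-1)\le D+p-1$. Thus $l'\in\mathcal P_{D+p-1}$.

\medskip\noindent\emph{Step 4: $l'\in\mathcal L_{D+p-1}$.} Consider a term with $c_s$ of order $p^j$, $j\ge1$. It is determined by the residues of $\binom{N_i}{s_i}$ modulo $p^{j+1}$ for the $i$ with $s_i\ge1$. For $i\le r_1$, $N_i=|\ell_i|$ is a function of $\ell_i/p\in\mathcal P_1\subseteq\mathcal P_{D+p-2}$. Let $i>r_1$ and $s_i\ge1$, and put $\Lambda=\lfloor\log_ps_i\rfloor$, $K=j+1+\Lambda$. For integers $z,b$, Vandermonde's identity gives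
\[
\binom{z+p^Kb}{s_i}-\binom z{s_i}=\sum_{t=1}^{s_i}\binom{p^Kb}t\binom z{s_i-t},
\]
and $v\binom{p^Kb}t\ge K-v(t)\ge K-\Lambda=j+1$. So $\binom{N_i}{s_i}\bmod p^{j+1}$ is a function of $N_i/p^K\bmod1$, which vanishes at $0$ and by \eqref{eq:typedeg} has degree at most $w_i+(j+\Lambda)(p-1)$. It remains to check
\begin{equation}\label{eq:final}
w_i+(j+\Lambda)(p-1)\le D+p-2 .
\end{equation}
If $s=\mathbf e_i$, then $\Lambda=0$ and \eqref{eq:final} is \eqref{eq:strict}. Otherwise, \eqref{eq:order} gives $j(p-1)\le D+p-1-w(s)$, so it suffices to show $w(s)\ge w_i+\Lambda(p-1)+1$. If $s_i=1$, then $\Lambda=0$ and some other $s_k\ge1$ contributes at least $1$ to $w(s)$. If $s_i\ge2$, then $w_i\ge2$ and \eqref{eq:val} give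
\[
w(s)-w_i\ge(s_i-1)w_i\ge(s_i-1)+1\ge\Lambda(p-1)+1 .
\]
The number of pairs $(s,i)$ and the exponents $K$ do not depend on $n$. So $l'$ is a function of finitely many elements of $\mathcal P_{D+p-2}$, and (b)$_D$ holds.

\begin{remark}
Both \eqref{eq:strict} and \eqref{eq:final} used $w_i\ge2$; for $w_i=1$ the strict inequality $v(t)<\frac{(t-1)w_i}{p-1}$ fails at $t=p$. This is why the linear part is split off: for $i\le r_1$ the lift $N_i=|\ell_i|$ is itself a function of $\ell_i$, and no estimate is needed. The splitting, Lemma~\ref{lem:H}(iii), is the reason for requiring $pP=0$ in (c)$_p$ instead of allowing $pP$ to be a combination of elements of $\mathcal B_1$.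
\end{remark}

\subsection{Part (c): choosing the lifts}
Lift a basis of $\mathcal W_D$ to elements $P\in\mathcal P_D$. Each $P$ may be changed by an element of $\mathcal L_D$, and $\mathcal B_D$ will be the set of corrected lifts. By Lemma~\ref{lem:timesp}, $pP\in\mathcal P_{D-p+1}$.

If $D<p$, then $pP=0$ and no correction is needed.

If $D=p$, then $pP\in\mathcal P_1$, so $pP=\ell/p$ for a sequence $\ell$ of linear forms. By Lemma~\ref{lem:types}(i) and \eqref{eq:typedeg}, $l'=|\ell|/p^2$ has degree at most $1+(p-1)=p$. It vanishes at $0$ and is a function of $\ell/p\in\mathcal P_1\subseteq\mathcal P_{p-1}$, so $l'\in\mathcal L_p$, and $pl'=pP$. Replace $P$ by $P-l'$. (In Section~\ref{sec:example} this replaces the quadratic $N/4$ by $N/4-|S_1|/4=S_2/2$.)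

If $D>p$, put $t=D-p+1$, so $2\le t<D$. By (c)$_t$, $pP=\sum_\beta c_\beta P_\beta+l$ with finitely many $P_\beta\in\mathcal B_t$, integers $c_\beta$, and $l\in\mathcal L_t$. By (b)$_t$ there is $l'\in\mathcal L_{t+p-1}=\mathcal L_D$ with $pl'=l$. Replace $P$ by $P-l'$; then $p(P-l')=\sum_\beta c_\beta P_\beta$.

This proves (c)$_D$ and completes the induction, and with it the proofs of Proposition~\ref{prop:reg}, Theorem~\ref{thm:main} and Corollary~\ref{cor:products}. \qed

\begin{thebibliography}{9}

\bibitem{Hatami}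
Pooya Hatami, \emph{On the Structure of Quintic Polynomials}, arXiv:1510.05334 (2015).

\bibitem{TZ}
T.~Tao, T.~Ziegler, \emph{The inverse conjecture for the Gowers norm over finite fields in low characteristic}, Ann. Comb. 16 (2012), 121--188.

\end{thebibliography}
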